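# Upper tails of star counts in $G_{n,p}$ for every deviation $\varepsilon>0$

## 1. The exponent $\varphi(\varepsilon)\mu^2/\sigma^2$, and a single vertex that defeats it

Fix $r\ge 2$. A copy of the star $K_{1,r}$ in a graph is a center together with $r$ of its neighbors. So if $d_v$ is the degree of $v$ in the binomial random graph $G=G_{n,p}$, the number of copies is
$$X=X_{r,n,p}=\sum_v\binom{d_v}{r},\qquad \mu:=\mathbb E X=n\binom{n-1}{r}p^r,\qquad X_{r,n,1}=n\binom{n-1}{r}.$$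
Write $\sigma^2=\mathrm{Var}\,X$. How unlikely is it that $X$ exceeds its mean by a factor $1+\varepsilon$? We want $-\log\Pr(X\ge(1+\varepsilon)\mu)$ up to constant factors.

Here is what one would first guess. A Poisson variable $Y$ with mean $\rho$ satisfies $\Pr(Y\ge(1+\varepsilon)\rho)\le e^{-\varphi(\varepsilon)\rho}$, where
$$\varphi(x)=(1+x)\log(1+x)-x ,$$
and $\rho=(\mathbb E Y)^2/\mathrm{Var}\,Y$. So guess that $-\log\Pr(X\ge(1+\varepsilon)\mu)$ is of order $\varphi(\varepsilon)\mu^2/\sigma^2$. Let us test this.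

*Edges.* For the edge count $e(G)\sim\mathrm{Bin}(N,p)$, $N=\binom n2$, we have (mean)$^2$/variance $=Np/(1-p)$. Chernoff's bound gives $\Pr(e(G)\ge(1+\varepsilon)Np)\le e^{-\varphi(\varepsilon)Np}$, which is the guess up to the factor $1-p$.

*Three vertices, $r=2$.* Here $X=1$ for a path, $X=3$ for a triangle, and $X=0$ otherwise. So $\mu=3p^2$, $\mathbb E X^2=3p^2(1-p)+9p^3=3p^2+6p^3$, and
$$\frac{\mu^2}{\sigma^2}=\frac{9p^4}{3p^2+6p^3-9p^4}=\frac{3p^2}{(1-p)(1+3p)} .$$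
Take the largest possible deviation, $1+\varepsilon=3/\mu=p^{-2}$. Then $\varphi(\varepsilon)=p^{-2}(2\log(1/p)-1)+1$. The guess is asymptotically $6\log(1/p)$ as $p\to0$, and the truth is $-\log p^3=3\log(1/p)$. The orders agree.

*Cherries at $p=1/n$.* Let $r=2$, $p=1/n$, $\varepsilon=1$, $n\ge6$. Then $\mu=\frac{(n-1)(n-2)}{2n}$ lies between $n/4$ and $n/2$. For the variance, pairs of cherries contribute only if they share an edge. Equal cherries contribute $n\binom{n-1}{2}(p^2-p^4)$. Ordered pairs sharing exactly one edge number $n(n-1)(n-2)(n-3)$ with the same center and $n(n-1)(n-2)^2$ with different centers, with covariance $p^3-p^4$ each. Hence $\sigma^2\le\frac n2+2n=\frac{5n}2$, so $\mu^2/\sigma^2\ge n/40$, and the guess $\varphi(1)\mu^2/\sigma^2$ is at least $n/110$. Now require one fixed vertex to be joined to $D=\lceil2\sqrt n\rceil$ given others (possible for $n\ge6$, since then $2\sqrt n\le n-1$). This vertex alone is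 the center of $\binom D2\ge\sqrt n(2\sqrt n-1)\ge n\ge2\mu$ cherries, so
$$\Pr(X\ge2\mu)\ge n^{-D}\ge e^{-(2\sqrt n+1)\log n}.$$
For large $n$ this is far above $e^{-n/110}$. The guess is wrong: one vertex of large degree is cheaper.

The amended guess is the cheaper of two strategies. Put $t=\varepsilon\mu$. To create about $t$ extra stars by hand, one vertex of degree about $t^{1/r}$ suffices if $t^{1/r}\le n$. Otherwise take about $t/n^r$ vertices of full degree, which uses about $t/n^{r-1}$ edges. Each edge costs a factor $p$. So define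
$$\Phi(\varepsilon)=\min\Bigl\{\varphi(\varepsilon)\frac{\mu^2}{\sigma^2},\ \max\Bigl\{(\varepsilon\mu)^{1/r},\frac{\varepsilon\mu}{n^{r-1}}\Bigr\}\log(e/p)\Bigr\}.\tag{1}$$

*Where the two costs cross.* For $r=2$, $p=1/n$, $\varepsilon\le1$, the two terms have orders $\varepsilon^2n$ and $\sqrt{\varepsilon n}\,\log n$. (Order $n$ for $\mu^2/\sigma^2$ from above follows from $\sigma^2\ge\mu(1-p^2)$.) They are equal in order at $\varepsilon=n^{-1/3}(\log n)^{2/3}$. For $r=2$, $p=\frac12$, $\varepsilon\le1$, we have $\mu$ of order $n^3$ and $\sigma^2$ of order $n^4$. The first term has order $\varepsilon^2n^2$, the second is at least of order $\varepsilon n^2$, and so $\Phi(\varepsilon)$ has order $\varepsilon^2n^2$.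

The following result is quoted from Matas Šileikis and Lutz Warnke, "Upper tail bounds for Stars", arXiv:1901.10637 (2019). We use it as a black box.

**Theorem A (quoted).** Given $r\ge2$ and $\xi\in(0,1)$, there is $\alpha=\alpha(r)>0$ with the following property. For all $n$, all $p\in(0,1-\xi]$ and all $\varepsilon\ge n^{-\alpha}$ satisfying $\Phi(\varepsilon)\ge1$ and $1\le(1+\varepsilon)\mu\le X_{r,n,1}$, we have $-\log\Pr(X\ge(1+\varepsilon)\mu)=\Theta_{r,\xi}(\Phi(\varepsilon))$. That is, the left side lies between $c\,\Phi(\varepsilon)$ and $C\,\Phi(\varepsilon)$ with $c,C>0$ depending only on $r,\xi$.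

The same source conjectures that the assumption $\varepsilon\ge n^{-\alpha}$ can be removed. In the example $p=1/n$, $r=2$, if $\alpha<1/3$, the missing range $\varepsilon<n^{-\alpha}$ contains the place where the two costs exchange roles. The conjecture is true.

**Theorem 1.** Given $r\ge2$, $\xi\in(0,1)$ there are $c,C>0$ depending only on $r,\xi$ such that for all $n$, all $p\in(0,1-\xi]$ and all $\varepsilon>0$ with $\Phi(\varepsilon)\ge1$ and $1\le(1+\varepsilon)\mu\le X_{r,n,1}$,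
$$c\,\Phi(\varepsilon)\le-\log\Pr(X\ge(1+\varepsilon)\mu)\le C\,\Phi(\varepsilon).$$

**Theorem 2.** Given $r\ge2$, $\xi\in(0,1)$ there are $c,C>0$ depending only on $r,\xi$ such that for all $n$, $p\in(0,1-\xi]$, $\varepsilon\ge0$ with $1\le(1+\varepsilon)\mu\le X_{r,n,1}$ (no assumption on $\Phi$),
$$c\max\{1,\Phi(\varepsilon)\}\le-\log\Pr(X\ge(1+\varepsilon)\mu)\le C\max\{1,\Phi(\varepsilon)\}.$$

Sections 2–8 prove Theorem 1, and Section 9 proves Theorem 2.

**Conventions.** Always $n\ge r+1$, which is forced by $X_{r,n,1}\ge1$. Let $N=\binom n2$, let $d$ be a generic $\mathrm{Bin}(n-1,p)$ variable, and put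
$$\nu=(n-1)p,\quad m=\max\{np,1\},\quad\Lambda=n(np)^rm^{r-1},\quad t=\varepsilon\mu,\quad M=\max\{t^{1/r},t/n^{r-1}\}.$$
So $\Phi(\varepsilon)=\min\{\varphi(\varepsilon)\mu^2/\sigma^2,\ M\log(e/p)\}$. With $\alpha$ from Theorem A, put $\beta=\frac{\alpha}{4r}$. The letters $c,C$ denote positive constants depending only on $r,\xi$, and may change from line to line. "$n$ large" means $n\ge n_0$ for some $n_0=n_0(r,\xi)$; finitely many such requirements are made.

## 2. Tail bounds, change of measure, and products over the vertices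

We recall the textbook facts first.

* **Harris.** Increasing functions of independent variables are nonnegatively correlated. In particular, two increasing events satisfy $\Pr(\mathcal A\cap\mathcal B)\ge\Pr(\mathcal A)\Pr(\mathcal B)$, and so do two decreasing events.
* **Cantelli.** For $s>0$, $\Pr(Y\ge\mathbb EY+s)\le\frac{\mathrm{Var}Y}{\mathrm{Var}Y+s^2}$, and likewise for $\Pr(Y\le\mathbb EY-s)$.
* **Bernstein.** $\Pr(|d-\nu|\ge x)\le2\exp\bigl(-\frac{x^2}{2\nu+2x/3}\bigr)$ for $x>0$.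
* **Exponential inequality.** $e^y\le1+y+y^2e^{|y|}$, since $\sum_{k\ge2}y^k/k!\le y^2\sum_{k\ge2}|y|^{k-2}/(k-2)!$. So if $\mathbb Ey=0$, then $\log\mathbb Ee^y\le\mathbb E[y^2e^{|y|}]$.
* **Size of $\varphi$.** For $x\in[0,1]$,
$$\tfrac{x^2}3\le\varphi(x)\le\tfrac{x^2}2.\tag{2}$$
Indeed $\varphi(0)=\varphi'(0)=0$ and $\varphi''(x)=\frac1{1+x}\in[1-x,1]$, so $\frac{x^2}2-\frac{x^3}6\le\varphi(x)\le\frac{x^2}2$.

**Definition (divergences).** For $Q\ll P$ with density $h=dQ/dP$, let $\mathrm{KL}(Q\|P)=\mathbb E_Q\log h$ and $\chi^2(Q\|P)=\mathbb E_P(h-1)^2$.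

By Jensen, $\mathrm{KL}\le\log\mathbb E_Qh=\log(1+\chi^2)\le\chi^2$. KL is additive over products. Example: for the laws $\mathrm{Be}(p')$ and $\mathrm{Be}(p)$ of one edge, $\chi^2=\frac{(p'-p)^2}{p}+\frac{(p'-p)^2}{1-p}=\frac{(p'-p)^2}{p(1-p)}$.

**Lemma 1 (change of measure).** If $Q\ll P$ and $Q(A)>0$, then
$$P(A)\ge\exp\Bigl\{-\frac{\mathrm{KL}(Q\|P)+\log2}{Q(A)}\Bigr\}.\tag{3}$$

*Proof.* We may assume $P(A)<1$. Passing to the indicator of $A$ does not increase KL (data processing), so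
$$\mathrm{KL}(Q\|P)\ge Q(A)\log\tfrac{Q(A)}{P(A)}+(1-Q(A))\log\tfrac{1-Q(A)}{1-P(A)}.$$
The terms not involving $P$ sum to minus the binary entropy of $Q(A)$, hence to at least $-\log2$. Also $(1-Q(A))\log\frac1{1-P(A)}\ge0$. So $\mathrm{KL}(Q\|P)\ge Q(A)\log\frac1{P(A)}-\log2$. $\square$

The next lemma handles the dependence between degrees: an edge $uv$ enters both $d_u$ and $d_v$, but no third degree.

**Lemma 2 (products over vertices).** Let $(\omega_e)$ be independent, $e$ ranging over the pairs of vertices, and let $F_v\ge0$ depend only on the $\omega_e$ with $e\ni v$. Then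
$$\mathbb E\prod_vF_v\le\prod_v(\mathbb EF_v^2)^{1/2}.\tag{4}$$

Example: for $n=3$ and $F_v=\mathbf 1\{d_v=2\}$, the left side is $\Pr(G=K_3)=p^3$ and the right side is $(p^2)^{3/2}=p^3$.

*Proof.* Integrate out the pairs one at a time. Order them $e_1,\dots,e_N$ and let $F^{(0)}_v=F_v$. For $v\in e_i$ let $F_v^{(i)}=\bigl(\mathbb E_{\omega_{e_i}}(F_v^{(i-1)})^2\bigr)^{1/2}$, and for $v\notin e_i$ let $F^{(i)}_v=F^{(i-1)}_v$. Only the two factors with $v\in e_i$ depend on $\omega_{e_i}$. So Cauchy–Schwarz in $\omega_{e_i}$ gives $\mathbb E\prod_vF_v^{(i-1)}\le\mathbb E\prod_vF_v^{(i)}$. By construction $(F_v^{(i)})^2$ is the average of $(F_v^{(i-1)})^2$ over $\omega_{e_i}$ whenever $v\in e_i$. After all pairs, $F_v^{(N)}=(\mathbb EF_v^2)^{1/2}$. $\square$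

## 3. The variance is of order $\Lambda$

**Lemma 3.**
(a) $cn(np)^r\le\mu\le n(np)^r=\Lambda m^{1-r}$.
(b) $\sigma^2\le C\Lambda$ for all $p\in(0,1]$.
(c) For $p\le1-\xi$: $\sigma^2\ge\xi\mu$, and $\sigma^2\ge c\Lambda$ if $n\ge2r$.
(d) $\mu^2/\sigma^2\ge c\min\{n(np)^r,n^2p\}$ for $p\le 1-\xi$ and all $n\ge r+1$. Moreover $\mu^2/\sigma^2\le C\min\{n(np)^r,n^2p\}$ if $p\le1-\xi$ and $n\ge2r$.

*Proof.* (a) $\mu=n\binom{n-1}rp^r$ and $(n/2r)^r\le\bigl(\frac{n-1}r\bigr)^r\le\binom{n-1}r\le n^r$.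

(b) Only ordered pairs of copies sharing $j\ge1$ edges contribute, each with covariance $p^{2r-j}-p^{2r}\in[0,p^{2r-j}]$. If $j\ge2$, the two copies have the same center (the common vertex of two shared edges), so there are at most $Cn\cdot n^r\cdot n^{r-j}$ such pairs. If $j=1$, the second center is one of the two ends of the shared edge, so there are at most $Cn\cdot n^r\cdot n^{r-1}$ pairs. In all cases the number is at most $Cn^{2r+1-j}$, so
$$\sigma^2\le C\sum_{j=1}^rn(np)^{2r-j}\le Cn(np)^rm^{r-1}=C\Lambda.$$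

(c) All covariances are nonnegative, so we may keep any subset. The pairs of equal copies give $\sigma^2\ge\mu(1-p^r)\ge\xi\mu\ge cn(np)^r$. The pairs with a common center sharing exactly one edge give, for $n\ge2r$,
$$\sigma^2\ge n\tbinom{n-1}r\,r\,\tbinom{n-1-r}{r-1}p^{2r-1}(1-p)\ge cn(np)^{2r-1}.$$
The maximum of $n(np)^r$ and $n(np)^{2r-1}$ is $\Lambda$.

(d) $n^2(np)^{2r}/\Lambda=n(np)^rm^{1-r}=\min\{n(np)^r,n^2p\}$. Combine this with (a), (b) for the lower bound and with (a), (c) for the upper bound. $\square$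

Note that the minimum in (d) is $n^2p$ if $np\ge1$ and $n(np)^r$ if $np<1$.

## 4. Reduction to $\varepsilon<n^{-\alpha}$ and $n$ large

If $\varepsilon\ge n^{-\alpha}$, Theorem 1 is Theorem A. From here to the end of Section 8 let $\varepsilon<n^{-\alpha}$, so $\varepsilon<1$, and $\Phi(\varepsilon)\ge1$.

**Step 1. Consequences of $\Phi\ge1$.** We extract lower bounds on $t$ and $\mu$. By (2),
$$2\le2\Phi(\varepsilon)\le2\varphi(\varepsilon)\mu^2/\sigma^2\le\varepsilon^2\mu^2/\sigma^2=t^2/\sigma^2.\tag{5}$$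
With $\sigma^2\ge\xi\mu$ this gives $\varepsilon^2\mu^2\ge2\xi\mu$, and therefore
$$t\ge\sqrt2\,\sigma,\qquad\mu\ge2\xi\varepsilon^{-2}\ge2\xi n^{2\alpha},\qquad t=\varepsilon\mu\ge2\xi/\varepsilon\ge2\xi n^\alpha.\tag{6}$$
By Cantelli,
$$\Pr(X\ge\mu+t)\le\frac{\sigma^2}{\sigma^2+t^2}\le\frac13.\tag{7}$$

**Step 2. Bounded $n$.** We dispose of $n<n_0(r,\xi)$. By (6), $\mu\ge2\xi$, and $\mu=X_{r,n,1}p^r$ with $X_{r,n,1}$ bounded, so $p\ge p_0(r,\xi)>0$. By (5), $1\le\Phi\le\varepsilon^2\mu^2/(2\sigma^2)\le\varepsilon^2\mu/(2\xi)\le C$. Since $(1+\varepsilon)\mu\le X_{r,n,1}$, the complete graph satisfies the event, so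
$$\tfrac13\ge\Pr(X\ge(1+\varepsilon)\mu)\ge\Pr(G_{n,p}=K_n)\ge p_0^{n_0^2}.$$
Both $\Phi$ and $-\log\Pr$ lie between positive constants, as required.

**Step 3. Normalization for $n$ large.** From now on $n$ is large; in particular $n\ge2r$ and $2\xi n^\alpha\ge1$, so $t\ge1$. By (6), $n(np)^r\ge\mu\ge2\xi n^{2\alpha}\ge1$, so $p\ge n^{-1-1/r}\ge n^{-2}$ and
$$\log(e/p)\le3\log n.\tag{8}$$

## 5. Exponential moments of the star count with truncated degrees

To bound $\Pr(X\ge\mu+t)$ from above, the natural approach is Markov's inequality for $e^{\lambda X}$. A bound $\log\mathbb Ee^{\lambda(X-\mu)}\le C\lambda^2\Lambda$ with $\lambda$ of order $t/\Lambda$ would give $e^{-ct^2/\Lambda}$, the first term in $\Phi$. This breaks down because of large degrees. Take $r=2$, $p=1/n$, $\varepsilon=n^{-1/3}$. Then $\Lambda=n$ and $t/\Lambda$ has order $n^{-1/3}$. For $\lambda=\kappa n^{-1/3}$ with $\kappa>0$ fixed, the single outcome $G=K_n$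 gives
$$\log\mathbb Ee^{\lambda(X-\mu)}\ge\lambda\bigl(n\tbinom{n-1}2-\mu\bigr)-N\log n ,$$
which has order $n^{8/3}$, while $\lambda^2\Lambda=\kappa^2n^{1/3}$. So we cut off the contribution of degrees much above the typical size and treat the rest separately. The cutoff $\Delta=mn^\beta$ serves both purposes. The truncated function grows with slope at most $\Delta^{r-1}$, and $\lambda\Delta^{r-1}\le n^{-\alpha+\beta(r-1)}$ is still small whenever $\lambda\le n^{-\alpha}m^{1-r}$. On the other hand, a degree above $\Delta$ exceeds $np$ by a power of $n$, so each of its edges costs a full factor $\log n$ in the exponent.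

**Definition (truncation).** Let $\Delta=mn^\beta$. Let $g(0)=0$ and, for integers $j\ge0$,
$$Dg(j):=g(j+1)-g(j)=\binom{\min\{j,\lfloor\Delta\rfloor\}}{r-1}.$$

Since $\binom{j+1}r-\binom jr=\binom j{r-1}$, the function $g$ agrees with $\binom jr$ up to $\Delta$ and continues linearly afterwards. For $r=2$ and $\lfloor\Delta\rfloor=3$ the values $g(0),\dots,g(6)$ are $0,0,1,3,6,9,12$, against $0,0,1,3,6,10,15$ for $\binom j2$. In general $g$ is nondecreasing, $0\le Dg\le\Delta^{r-1}$, and $g(j)\le\binom jr$ with equality for $j\le\Delta$. Put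
$$f=\sum_vg(d_v),\qquad Z=\sum_{v:\,d_v>\Delta}\binom{d_v}r.$$
Then
$$f\le X\le f+Z,\qquad\mathbb Ef\le\mu.\tag{9}$$

If $np\ge1$, the bulk of the fluctuation of $g(d)$ is linear in $d$. With $\lambda$ of order $n^{-\alpha}m^{1-r}$, the linear part of $\lambda g(d)$ fluctuates by an amount of order $n^{-\alpha}\sqrt{np}$, which may be a power of $n$. For such variables the inequality $\log\mathbb Ee^y\le\mathbb E[y^2e^{|y|}]$ is useless. But the linear part sums to a multiple of the edge count, which is binomial and can be treated exactly. So for $np\ge1$ put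
$$b=\frac{\nu^{r-1}}{(r-1)!}\le m^{r-1},\qquad R(j)=g(j)-b(j-\nu).$$
As $\sum_v(d_v-\nu)=2(e(G)-Np)$ and $\mathbb ER(d)=\mathbb Eg(d)$,
$$f-\mathbb Ef=2b\,(e(G)-Np)+\sum_v\bigl(R(d_v)-\mathbb ER(d_v)\bigr).\tag{10}$$

**Lemma 4.** Let $n$ be large.
(i) If $np\ge1$ and $0\le\lambda\le2n^{-\alpha}m^{1-r}$, then $\log\mathbb E\exp\{\lambda\sum_v(R(d_v)-\mathbb ER(d_v))\}\le Cn\lambda^2m^{2r-2}$.
(ii) If $0\le\lambda\le n^{-\alpha}m^{1-r}$ (any $p\in(0,1-\xi]$), then $\log\mathbb Ee^{\lambda(f-\mathbb Ef)}\le C\lambda^2\Lambda$.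

*Proof of (i).*

**Step 1. The slope of $g$ is near $b$.** For integers $j\ge0$ the difference $\binom j{r-1}-\frac{j^{r-1}}{(r-1)!}$ is a polynomial in $j$ of degree at most $r-2$ (zero if $r=2$), so
$$\Bigl|\tbinom j{r-1}-\tfrac{j^{r-1}}{(r-1)!}\Bigr|\le C(1+j)^{r-2},\qquad|j^{r-1}-\nu^{r-1}|\le(r-1)|j-\nu|\max\{j,\nu\}^{r-2}.$$
Since $\nu\le m$ and $m\ge1$, we have $\max\{j,\nu\}\le m+|j-\nu|$ and $1+j\le2(m+|j-\nu|)$. Hence
$$\bigl|\tbinom j{r-1}-b\bigr|\le C(1+|j-\nu|)(m+|j-\nu|)^{r-2}.\tag{11}$$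

**Step 2. Pointwise bound on $R$.** We sum the slopes from the integer $d^*=\lfloor\nu\rfloor$ to $d$. Put
$$\hat x=|d-\nu|+1,\qquad z=\min\{\hat x,\Delta\}\ge1.$$
For $n$ large $n^\beta\ge2$, so $\lfloor\Delta\rfloor\ge2m-1\ge m\ge\nu$. Therefore $j':=\min\{j,\lfloor\Delta\rfloor\}$ satisfies $|j'-\nu|\le|j-\nu|$, and also $|j'-\nu|\le\Delta$ because both numbers lie in $[0,\Delta]$.

Up to sign, $R(d)-R(d^*)$ is the sum of $Dg(j)-b=\binom{j'}{r-1}-b$ over the integers $j$ with $\min\{d,d^*\}\le j<\max\{d,d^*\}$. There are $|d-d^*|\le\hat x$ of them. Each satisfies $|j-\nu|\le\hat x$: if $d^*\le j<d$, then $\nu-1<j<d$; if $d\le j<d^*$, then $d\le j<\nu$. So $|j'-\nu|\le z$. By (11) with $j'$ in place of $j$, and $1+z\le2z$,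
$$|R(d)-R(d^*)|\le C\,\hat x\,z\,(m+z)^{r-2}.$$

Let $W=\min\{\hat x^2/m,\hat x\}$. If $\hat x\le m$, then $W=\hat x^2/m$ and $z\le\hat x\le m$, and the right side is at most $C\hat x^2m^{r-2}=Cm^{r-1}W$. If $\hat x>m$, then $W=\hat x$, and the right side equals $CWm^{r-1}\frac zm(1+\frac zm)^{r-2}\le Cm^{r-1}W(1+z/m)^{r-1}$, where $z/m\le\min\{\hat x/m,\Delta/m\}\le\min\{W,n^\beta\}$. In both cases
$$m^{1-r}|R(d)-R(d^*)|\le C\,W\min\{(1+W)^{r-1},\,n^{\beta(r-1)}\}.\tag{12}$$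

**Step 3. $W$ has an exponential tail.** By Bernstein, $\Pr(|d-\nu|\ge x)\le2e^{-x^2/(2m+x)}$. If $0<y\le m$, take $x=\sqrt{my}\le m$, so $\frac{x^2}{2m+x}\ge\frac{my}{3m}=\frac y3$. If $y>m$, take $x=y$, so $\frac{x^2}{2m+x}\ge\frac{y^2}{3y}=\frac y3$. In either case $\min\{|d-\nu|^2/m,|d-\nu|\}\ge y$ implies $|d-\nu|\ge x$, and so
$$\Pr\bigl(\min\{|d-\nu|^2/m,|d-\nu|\}\ge y\bigr)\le2e^{-y/3}\qquad(y>0).$$
If $W\ge w\ge4$, then $\hat x\ge4$, so $|d-\nu|=\hat x-1\ge\frac34\hat x$ and $\min\{|d-\nu|^2/m,|d-\nu|\}\ge\frac9{16}W\ge\frac w2$. Hence $\Pr(W\ge w)\le2e^{-w/6}$ for $w\ge4$. Since $\frac1{10}<\frac16$, it follows that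
$$\mathbb E[W^ke^{W/10}]\le C_k\quad\text{for every fixed }k.\tag{13}$$

**Step 4. Exponential moment.** Let $y=2\lambda(R(d)-\mathbb ER(d))$, so that $|y|\le2\lambda(|R(d)-R(d^*)|+\mathbb E|R(d)-R(d^*)|)$. The two options in (12), with (13), give
$$|y|\le C\lambda m^{r-1}\bigl(W(1+W)^{r-1}+C\bigr),\qquad|y|\le Cn^{-\alpha+\beta(r-1)}(W+C)\le\tfrac W{10}+1,$$
the last inequality for $n$ large, because $\beta(r-1)<\alpha/4$. Use the first bound for $y^2$ and the second for $e^{|y|}$; by (13),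
$$\log\mathbb Ee^y\le\mathbb E[y^2e^{|y|}]\le C\lambda^2m^{2r-2}.$$
Now apply Lemma 2 to $F_v=\exp\{\lambda(R(d_v)-\mathbb ER(d_v))\}$, for which $\mathbb EF_v^2=\mathbb Ee^y$. The left side of (i) is at most $\frac n2\log\mathbb Ee^y\le Cn\lambda^2m^{2r-2}$.

*Proof of (ii) for $np\ge1$.* By (10) and Cauchy–Schwarz,
$$\log\mathbb Ee^{\lambda(f-\mathbb Ef)}\le\tfrac12\log\mathbb Ee^{4\lambda b(e(G)-Np)}+\tfrac12\log\mathbb Ee^{2\lambda\sum_v(R(d_v)-\mathbb ER(d_v))}.$$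
For $n$ large, $s=4\lambda b\le4n^{-\alpha}\le1$. Since $e(G)\sim\mathrm{Bin}(N,p)$ and $1+x\le e^x$, the first term is at most $\frac12Np(e^s-1-s)\le\frac12Nps^2\le4n^2p\,\lambda^2m^{2r-2}=4\lambda^2\Lambda$, because $\Lambda=n\cdot np\cdot m^{2r-2}$ when $np\ge1$. By (i) with $2\lambda$ in place of $\lambda$, the second term is at most $Cn\lambda^2m^{2r-2}\le C\lambda^2\Lambda$.

*Proof of (ii) for $np<1$.* No linear part is needed here. We have $m=1$, $\Delta=n^\beta$, $\Lambda=n(np)^r$. Let $y=2\lambda(g(d)-\mathbb Eg(d))$. For $n$ large $2\lambda g(d)\le2n^{-\alpha}\Delta^{r-1}d\le d$ and $2\lambda\le1$. Also $\mathbb Eg(d)\le\mathbb E\binom dr\le(np)^r\le1$. So $|y|\le d+1$. Moreover $y^2\le8\lambda^2(g(d)^2+(np)^{2r})$, $g(d)=0$ for $d<r$, $g(d)\le d^r$, $\Pr(d=j)\le(np)^j/j!$, and $\mathbb Ee^d\le e^{(e-1)np}\le C$. Hence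
$$\mathbb E[y^2e^{|y|}]\le8\lambda^2\Bigl(e\sum_{j\ge r}\frac{(np)^j}{j!}j^{2r}e^j+(np)^{2r}\,\mathbb Ee^{d+1}\Bigr)\le C\lambda^2(np)^r,$$
where the sum is at most $(np)^r\sum_jj^{2r}e^j/j!$. By Lemma 2 with $F_v=e^{\lambda(g(d_v)-\mathbb Eg(d_v))}$, $\log\mathbb Ee^{\lambda(f-\mathbb Ef)}\le\frac n2\log\mathbb Ee^y\le C\lambda^2n(np)^r=C\lambda^2\Lambda$. $\square$

## 6. Stars at vertices of large degree, and the upper bound on the probability

**Lemma 5.** There is $c_1=c_1(r)>0$ such that for $n$ large, all $t>0$ and all $\eta\in(0,1]$, with $M=\max\{t^{1/r},t/n^{r-1}\}$,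
$$\Pr(Z\ge\eta t)\le e^{-c_1\eta M\log n}.$$

*Proof.* **Step 1. Many vertices of large degree are unlikely.** For $D\ge\Delta$ and an integer $k\ge1$ let $\mathcal E(D,k)$ be the event that at least $k$ vertices have degree at least $D$. On it, some $k$-set $U$ has degree sum at least $kD$, so at least $j:=\lceil kD/2\rceil$ edges touch $U$, out of at most $kn$ pairs touching $U$. Since $\frac{eknp}j\le\frac{2enp}D\le2en^{-\beta}<1$ for $n$ large,
$$\Pr(\mathcal E(D,k))\le n^k\binom{kn}jp^j\le n^k\Bigl(\frac{eknp}j\Bigr)^j\le n^k(2en^{-\beta})^{kD/2}\le e^{-\frac\beta8kD\log n}.\tag{14}$$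
For the last inequality, take $n$ so large that $\log(2e)\le\frac\beta2\log n$ and $n^\beta\ge8/\beta$. Then $(2en^{-\beta})^{kD/2}\le e^{-\frac\beta4kD\log n}$, and $D\ge n^\beta\ge8/\beta$ gives $n^k\le e^{\frac\beta8kD\log n}$.

**Step 2. If $Z\ge\eta t$, one of few events $\mathcal E(D,k)$ with $kD\gtrsim\eta M$ occurs.** Let $D^*=\min\{t^{1/r},n\}$. Then $t(D^*)^{1-r}=M$: if $t^{1/r}\le n$, both sides equal $t^{1/r}$, and otherwise both equal $t/n^{r-1}$. Suppose $Z\ge\eta t>0$. All degrees are less than $n$. Consider two cases.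

(a) $D^*=t^{1/r}$ and some degree is at least $\max\{\Delta,D^*\}$. Then $\mathcal E(\max\{\Delta,D^*\},1)$ occurs, and $D^*=M$.

(b) Otherwise, every vertex contributing to $Z$ has degree in $(\Delta,D^*)$. For $i\ge0$ let $N_i$ be the number of vertices with degree greater than $\Delta$ and in $[D^*2^{-i-1},D^*2^{-i})$. If $N_i>0$, then $D^*2^{-i}>\Delta\ge1$, so at most $1+\log_2n$ values of $i$ matter. Since $\binom{d}{r}\le d^r$,
$$\sum_iN_i(D^*2^{-i})^r\ge Z\ge\eta t.$$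
With $c_0=1-2^{-1/2}$ we have $\sum_{i\ge0}c_02^{-i/2}=1$, so some $i$ satisfies $N_i(D^*2^{-i})^r\ge c_0\eta t\,2^{-i/2}$. Hence $N_i>0$, and $\mathcal E(D_i,k_i)$ occurs with
$$D_i=\max\{\Delta,D^*2^{-i-1}\},\qquad k_i=\bigl\lceil c_0\eta t\,2^{-i/2}(2^i/D^*)^r\bigr\rceil\ge1.$$
Here $k_iD_i\ge\frac{c_0\eta}2\,t(D^*)^{1-r}\,2^{i(r-3/2)}\ge\frac{c_0\eta}2M$, as $r\ge2$. Also $k_iD_i\ge\Delta\ge n^\beta$.

In case (a) as well, $kD=\max\{\Delta,M\}$ is at least $\frac{c_0\eta}2M$ and at least $n^\beta$.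

**Step 3. Union bound.** One of at most $2+\log_2n$ fixed events $\mathcal E(D,k)$ with $kD\ge\frac12\bigl(\frac{c_0\eta}2M+n^\beta\bigr)$ occurs. By (14), for $n$ large,
$$\Pr(Z\ge\eta t)\le(2+\log_2n)\,e^{-\frac\beta{16}n^\beta\log n}\,e^{-\frac{\beta c_0\eta}{32}M\log n}\le e^{-c_1\eta M\log n},\qquad c_1=\tfrac{\beta c_0}{32}.\qquad\square$$

**Upper bound on the probability.** We now prove $\Pr(X\ge\mu+t)\le e^{-c\Phi}$, the left inequality of Theorem 1. By (9), $X\ge\mu+t$ implies $f+Z\ge\mathbb Ef+t$, so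
$$\Pr(X\ge\mu+t)\le\Pr(f-\mathbb Ef\ge t/2)+\Pr(Z\ge t/2).$$

*The truncated part.* Let $C_2\ge1$ be the constant of Lemma 4(ii) and $\lambda=t/(4C_2\Lambda)$. As $\mu\le\Lambda m^{1-r}$, we have $\lambda\le\varepsilon m^{1-r}\le n^{-\alpha}m^{1-r}$; this is where $\varepsilon<n^{-\alpha}$ enters. So Lemma 4(ii) applies, and
$$\Pr(f-\mathbb Ef\ge t/2)\le e^{-\lambda t/2+C_2\lambda^2\Lambda}=e^{-t^2/(16C_2\Lambda)}\le e^{-ct^2/\sigma^2}\le e^{-c\Phi},$$
using $\Lambda\le C\sigma^2$ (Lemma 3(c)) and $t^2/\sigma^2\ge2\Phi$ from (5).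

*The large degrees.* By Lemma 5 with $\eta=\frac12$ and by (8), $\Pr(Z\ge t/2)\le e^{-cM\log n}\le e^{-cM\log(e/p)}\le e^{-c\Phi}$.

Together, $\Pr(X\ge\mu+t)\le2e^{-c\Phi}$. If $c\Phi\ge2\log2$, this is at most $e^{-c\Phi/2}$. Otherwise $\Phi\le C$, and (7) gives $\Pr(X\ge\mu+t)\le\frac13\le e^{-c'\Phi}$. $\square$

## 7. Planting hubs: the lower bound when $\Phi=M\log(e/p)$

Assume in this section that $\Phi=M\log(e/p)<\varphi(\varepsilon)\mu^2/\sigma^2$. By (2),
$$M\le M\log(e/p)\le\frac{\varepsilon^2\mu^2}{2\sigma^2}.\tag{15}$$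
We force a few hubs into $G$. A hub's new stars must not merely replace the stars it had already, so we first show that planted hubs are much larger than typical vertices.

**Lemma 6.** In this regime, for $n$ large, $p^r\le\frac1{10}$ and $t\ge cn^\alpha(np)^r$.

*Proof.* If $np<1$, then $p<1/n$, and $t\ge2\xi n^\alpha\ge 2\xi n^\alpha(np)^r$ by (6).

Let $np\ge1$. By Lemma 3(d) and (15), $M\le C\varepsilon^2n^2p$, and by Lemma 3(a), $t\ge c\varepsilon n(np)^r$. From $tn^{1-r}\le M$ we get $c\varepsilon n^2p^r\le C\varepsilon^2n^2p$. So $p^{r-1}\le C\varepsilon\le Cn^{-\alpha}$, and $p^r\le p^{r-1}\le\frac1{10}$ for $n$ large. From $t^{1/r}\le M$ we get $c(\varepsilon n)^{1/r}np\le C\varepsilon^2n^2p$, that is,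
$$(\varepsilon n)^{1/r}\le C\varepsilon\cdot\varepsilon n\le Cn^{-\alpha}\,\varepsilon n .$$
So $(\varepsilon n)^{1-1/r}\ge cn^\alpha$, hence $\varepsilon n\ge cn^{\alpha r/(r-1)}\ge cn^\alpha$ and $t\ge c\varepsilon n(np)^r\ge cn^\alpha(np)^r$. $\square$

**Step 1. Number and degree of the hubs.** We choose integers $k\le n$ and $D\le n-1$ with $k\binom Dr\ge10t$ and $kD\le CM$. Let $B=10r$ and $B'=10(2r)^r$.

* *Case 1: $Bt^{1/r}\le n-1$.* Let $k=1$, $D=\lceil Bt^{1/r}\rceil\le n-1$. As $t\ge1$, $D\ge r$, so $\binom Dr\ge(D/r)^r\ge10^rt\ge10t$, and $kD\le Bt^{1/r}+1\le CM$.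
* *Case 2: $Bt^{1/r}>n-1$.* Let $D=n-1$, $k=\lceil B't/n^r\rceil$. Then $k\binom Dr\ge B't\binom{n-1}r/n^r\ge10t$, since $\binom{n-1}r\ge(n/2r)^r$. As $t=\varepsilon\mu\le n^{-\alpha}n^{r+1}$, we have $B't/n^r\le B'n^{1-\alpha}\le n$ for $n$ large, so $k\le n$. Finally $t\ge cn^r$ gives $n\le Ct/n^{r-1}$, so $kD\le B't/n^{r-1}+n\le CM$.

**Step 2. Condition on the planted graph.** Let $F$ be a fixed graph on the vertex set in which $k$ hub vertices are each joined to $D$ other vertices, with no other edges; $F$ has at most $kD$ edges. Given $F\subseteq G$, the graph is distributed as $G\cup F$ with $G=G_{n,p}$. In $G\cup F$ each hub has degree at least $D$ and no other degree is smaller than in $G$. Hence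
$$\Pr(X\ge\mu+t)\ge p^{kD}\,\Pr(X(G\cup F)\ge\mu+t),\qquad X(G\cup F)\ge X(G)+k\tbinom Dr-S,\quad S=\sum_{v\text{ hub}}\tbinom{d_v(G)}r.\tag{16}$$

**Step 3. The loss $S$ is small.** We claim $\mathbb ES=k\binom{n-1}rp^r\le\frac1{10}k\binom Dr$. In Case 2, $D=n-1$ and $p^r\le\frac1{10}$. In Case 1, $k=1$ and, by Lemma 6, $\binom{n-1}rp^r\le(np)^r\le Cn^{-\alpha}t\le t\le\frac1{10}\binom Dr$ for $n$ large. By Markov $\Pr(S\ge\frac k2\binom Dr)\le\frac15$, and by Cantelli $\Pr(X(G)\le\mu-2\sigma)\le\frac15$. So with probability at least $\frac35$,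
$$X(G\cup F)\ge\mu-2\sigma+\tfrac k2\tbinom Dr\ge\mu-2\sigma+5t\ge\mu+t,$$
since $2\sigma\le\sqrt2\,t$. By (16),
$$-\log\Pr(X\ge\mu+t)\le CM\log(1/p)+\log\tfrac53\le C\Phi+1\le(C+1)\Phi.\qquad\square$$

## 8. Tilting edges or tilting degrees: the lower bound when $\Phi=\varphi(\varepsilon)\mu^2/\sigma^2$

Assume $\Phi=\varphi(\varepsilon)\mu^2/\sigma^2$. Since $\varphi(\varepsilon)\ge\varepsilon^2/3$, we have $\Phi\ge t^2/(3\sigma^2)$, so it suffices to show $\Pr(X\ge\mu+t)\ge e^{-Ct^2/\sigma^2}$. Recall $t^2\ge2\sigma^2$. Let $K=K(r,\xi)$ be a large constant, and let $n$ be so large that $Kn^{-\alpha}\le\xi/2$; then $K\varepsilon\le\xi/2$.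

**The case $np\ge1$: raise the edge density.** Let $p'=p(1+K\varepsilon)\le(1-\xi)(1+\xi/2)\le1-\xi/2$, and let primes refer to $G_{n,p'}$. Then $\mathbb E'X=\mu(1+K\varepsilon)^r\ge\mu+Kt$. By Lemma 3(b) (at $p'$, with $np'\ge1$) and Lemma 3(c), $\mathrm{Var}'X\le C(1+K\varepsilon)^{2r-1}\Lambda\le C\sigma^2\le Ct^2$, where $C$ does not depend on $K$ because $K\varepsilon\le1$. By Cantelli,
$$P'(X<\mu+t)\le P'\bigl(X\le\mathbb E'X-(K-1)t\bigr)\le\frac C{C+(K-1)^2}\le\frac12$$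
if $K$ is large. The cost, by $\mathrm{KL}\le\chi^2$ for each edge and Lemma 3(d), is
$$\mathrm{KL}(P'\|P)\le N\frac{(p'-p)^2}{p(1-p)}\le C\varepsilon^2n^2p\le C\frac{\varepsilon^2\mu^2}{\sigma^2}=C\frac{t^2}{\sigma^2}.$$
Lemma 1 gives $\Pr(X\ge\mu+t)\ge e^{-2(Ct^2/\sigma^2+\log2)}\ge e^{-Ct^2/\sigma^2}$.

**Where this stops working.** For $np<1$ the same tilt is too expensive. The target exponent $t^2/\sigma^2=\varepsilon^2\mu^2/\sigma^2$ is now of order $\varepsilon^2n(np)^r$, but the tilt still costs order $\varepsilon^2n^2p$, larger by the factor $(np)^{1-r}$. This is not an artifact of the $\chi^2$ bound. With $\delta=K\varepsilon$ and $\log x\ge1-1/x$, the divergence per edge is $p'\log(1+\delta)+(1-p')\log\frac{1-p'}{1-p}\ge p(1+\delta)\log(1+\delta)-\delta p=p\,\varphi(\delta)$. For instance, with $r=2$ and $p=n^{-5/4}$ we have $n^2p=n^{3/4}$ against $n(np)^2=n^{1/2}$. The reason is that when $np$ is small almost all edges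 lie in no star, and we pay for all of them. We should pay only for vertices of degree exactly $r$. To make the degrees independent, look only at edges across a bipartition.

**The case $np<1$: tilt the event $\{d_B(v)=r\}$.** Here $\Lambda=n(np)^r$, so $c\mu\le\sigma^2\le C\mu$ by Lemma 3.

*Step 1. Independent degrees.* Split the vertex set as $A\cup B$ with $|A|=\lfloor n/2\rfloor$, $|B|=n'=\lceil n/2\rceil$. For $v\in A$ let $d_B(v)$ be the number of neighbors of $v$ in $B$; these are independent $\mathrm{Bin}(n',p)$ variables. Put $\zeta_v=\binom{d_B(v)}r$, $Y=\sum_{v\in A}\zeta_v$, $q=\Pr(d_B(v)=r)$, and let $\zeta$ denote a generic $\zeta_v$. For $n$ large,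
$$c(np)^r\le q\le\mathbb E\zeta\le\frac{(n'p)^r}{r!}\le\frac15,\qquad\mathbb E\zeta^2\le\sum_{j\ge r}\frac{(np)^j}{j!}j^{2r}\le C(np)^r.\tag{17}$$
Indeed $q=\binom{n'}rp^r(1-p)^{n'-r}$ with $\binom{n'}r\ge(n/2r)^r$ and $(1-p)^n\ge(1-1/n)^n\ge\frac14$. Also $\zeta=1$ on $\{d_B=r\}$. Finally, for $n\ge4$ we have $n'p<\frac{n+1}{2n}\le\frac58$, so $\frac{(n'p)^r}{r!}\le\frac12\cdot\frac{25}{64}<\frac15$.

*Step 2. The tilted law.* For $|\delta|\le1$ let $Q_\delta$ be the product law on $(d_B(v))_{v\in A}$ with one-vertex density, with respect to $\mathrm{Bin}(n',p)$, equal to $1+\delta$ on $\{d_B(v)=r\}$ and $1-\frac{\delta q}{1-q}$ elsewhere. This integrates to $q(1+\delta)+(1-q)-\delta q=1$, and lies in $[0,2]$ as $\frac q{1-q}\le\frac14$. Write $P$ for the original law of $(d_B(v))_{v\in A}$. Since $\mathbb E[\zeta;d_B\ne r]=\mathbb E\zeta-q$,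
$$\mathbb E_{Q_\delta}\zeta-\mathbb E\zeta=\delta q\Bigl(1-\frac{\mathbb E\zeta-q}{1-q}\Bigr),\qquad\frac45\le1-\frac{\mathbb E\zeta-q}{1-q}\le1,\tag{18}$$
because $0\le\frac{\mathbb E\zeta-q}{1-q}\le\mathbb E\zeta\le\frac15$ (the middle inequality says $q\,\mathbb E\zeta\le q$). The one-vertex $\chi^2$ is $q\delta^2+(1-q)\frac{\delta^2q^2}{(1-q)^2}=\frac{\delta^2q}{1-q}$, and the density is at most $2$, so
$$\mathrm{KL}(Q_\delta\|P)\le|A|\frac{\delta^2q}{1-q}\le C\delta^2\mu,\qquad\mathrm{Var}_{Q_\delta}Y\le2|A|\,\mathbb E\zeta^2\le Cn(np)^r\le C\sigma^2.\tag{19}$$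

*Step 3. $Y$ is large with the right probability.* Take $\delta=K\varepsilon\le1$. By (17) and (18) the mean of $Y$ rises by at least $\frac45|A|qK\varepsilon\ge cK\varepsilon n(np)^r\ge cKt$, while $\mathrm{Var}_{Q_\delta}Y\le C\sigma^2\le Ct^2$, with $c,C$ independent of $K$. So for $K$ large Cantelli gives $Q_\delta(Y\ge\mathbb EY+3t)\ge\frac12$. By Lemma 1, (19), and $\varepsilon^2\mu=t^2/\mu\le Ct^2/\sigma^2$,
$$\Pr(Y\ge\mathbb EY+3t)\ge e^{-2(C\varepsilon^2\mu+\log2)}\ge e^{-Ct^2/\sigma^2}.$$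

*Step 4. The other stars do not spoil this.* $Y$ counts the stars with center in $A$ and all leaves in $B$, and $X-Y$ counts the remaining stars. Both are increasing functions of the edge indicators. So $\mathrm{Cov}(Y,X-Y)\ge0$, and $\sigma^2=\mathrm{Var}Y+\mathrm{Var}(X-Y)+2\,\mathrm{Cov}(Y,X-Y)$ gives $\mathrm{Var}(X-Y)\le\sigma^2$. By Cantelli, $\Pr(X-Y\le\mathbb E(X-Y)-2t)\le\frac{\sigma^2}{\sigma^2+4t^2}\le\frac19$. By Harris,
$$\Pr(X\ge\mu+t)\ge\Pr(Y\ge\mathbb EY+3t)\,\Pr\bigl(X-Y\ge\mathbb E(X-Y)-2t\bigr)\ge\tfrac89e^{-Ct^2/\sigma^2}\ge e^{-C't^2/\sigma^2}.\qquad\square$$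

Sections 4, 6, 7 and 8 together prove Theorem 1. $\blacksquare$

## 9. Bounded exponents: the case $\Phi(\varepsilon)<1$ and Theorem 2

If $\Phi(\varepsilon)\ge1$ (so $\varepsilon>0$, as $\Phi(0)=0$), Theorem 2 is Theorem 1. Let $\Phi(\varepsilon)<1$. Then $\max\{1,\Phi\}=1$, and we must show that $\Pr(X\ge(1+\varepsilon)\mu)$ lies between $c$ and $1-c$.

**Step 1. The probability is at most $1-c$.** As $(1+\varepsilon)\mu\ge\max\{\mu,1\}$, it suffices that $\Pr(X<\max\{\mu,1\})\ge c$. Let $K,n_0,\mu_0$ be large constants depending on $r,\xi$, chosen in this order.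

If $n<n_0$, then $\Pr(X=0)\ge(1-p)^N\ge\xi^{n_0^2}$.

If $\mu\le\mu_0$, then by Harris (each copy is absent with probability $1-p^r\ge\xi$, and absences are decreasing events) and $\log(1-x)\ge-\frac x{1-x}$,
$$\Pr(X=0)\ge(1-p^r)^{X_{r,n,1}}\ge e^{-\mu/\xi}\ge e^{-\mu_0/\xi}.$$

So let $n\ge n_0$ and $\mu\ge\mu_0$, and put $\delta=K\sigma/\mu$. By Lemma 3(d), $\mu^2/\sigma^2\ge c\min\{n(np)^r,n^2p\}$. The minimum is $n^2p\ge n\ge n_0$ if $np\ge1$, and is $n(np)^r\ge\mu\ge\mu_0$ if $np<1$. So $\delta\le\frac12$. We now push $X$ down, with the tilts of Section 8 reversed.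

* *$np\ge1$.* Let $p'=p(1-\delta)$. Then $\mathbb E'X=\mu(1-\delta)^r\le\mu-K\sigma$, and $\mathrm{Var}'X\le C\Lambda\le C\sigma^2$ (Lemma 3(b) at $p'\le p$, since $\Lambda$ increases with $p$; then Lemma 3(c)). By Cantelli $P'(X<\mu)\ge\frac12$ for $K$ large. Also $\mathrm{KL}(P'\|P)\le N\delta^2p/(1-p)\le CK^2n^2p\,\sigma^2/\mu^2\le C$. Lemma 1 gives $\Pr(X<\mu)\ge c$.
* *$np<1$.* Use $Q_{-\delta}$ from Section 8; (17)–(19) hold for $n$ large and $|\delta|\le1$, using only $np<1$ and $p\le1-\xi$. By (18), $\mathbb E_{Q_{-\delta}}Y\le\mathbb EY-\frac45|A|q\delta\le\mathbb EY-cK\sigma$, because $|A|q\ge cn(np)^r\ge c\mu$. By (19), $\mathrm{Var}_{Q_{-\delta}}Y\le C\sigma^2$ and $\mathrm{KL}(Q_{-\delta}\|P)\le C\delta^2\mu=CK^2\sigma^2/\mu\le C$, as $\sigma^2\le C\mu$. So for $K$ large $Q_{-\delta}(Y\le\mathbb EY-3\sigma)\ge\frac12$ by Cantelli, and Lemma 1 gives $\Pr(Y\le\mathbb EY-3\sigma)\ge c$. By Harris for decreasing events, Cantelli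 and $\mathrm{Var}(X-Y)\le\sigma^2$,
$$\Pr(X\le\mu-\sigma)\ge c\,\Pr\bigl(X-Y\le\mathbb E(X-Y)+2\sigma\bigr)\ge\tfrac45c .$$
Since $\sigma>0$, this gives $\Pr(X<\mu)\ge\frac45c$.

**Step 2. The probability is at least $c$.** We compare with a larger deviation at which Theorem 1 applies. Let $1+\varepsilon_{\max}=X_{r,n,1}/\mu=p^{-r}$, the largest admissible value. The function $\Phi$ is continuous and nondecreasing. If $\Phi(\varepsilon_{\max})\ge1$, there is $\varepsilon'\in[\varepsilon,\varepsilon_{\max}]$ with $\Phi(\varepsilon')=1$. Theorem 1 at $\varepsilon'$ gives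
$$\Pr(X\ge(1+\varepsilon)\mu)\ge\Pr(X\ge(1+\varepsilon')\mu)\ge e^{-C}.$$

It remains to treat $\Phi(\varepsilon_{\max})<1$. We claim that always
$$\Phi(\varepsilon_{\max})\ge cn^2\log(e/p).\tag{20}$$
For the second term of $\Phi$: $\varepsilon_{\max}\mu=(1-p^r)X_{r,n,1}\ge\xi X_{r,n,1}\ge cn^{r+1}$, so $\frac{\varepsilon_{\max}\mu}{n^{r-1}}\log(e/p)\ge cn^2\log(e/p)$. For the first term use $\mu^2/\sigma^2\ge c\min\{\mu,n^2p\}$, which follows from Lemma 3(d) and (a).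

* *$p\le\frac12$.* Let $u=p^{-r}\ge4$. Then $\varphi(u-1)=u\log u-u+1\ge u(\log u-1)\ge\bigl(1-\frac1{\log4}\bigr)u\log u$. Since $\log u\ge\log(1/p)$ and $\log(e/p)\le(1+\frac1{\log2})\log(1/p)$, this is at least $cp^{-r}\log(e/p)$. Moreover $p^{-r}\mu=X_{r,n,1}\ge cn^{r+1}\ge cn^2$ and $p^{-r}n^2p\ge n^2$. So the first term is at least $cn^2\log(e/p)$.
* *$p>\frac12$.* Here $\varepsilon_{\max}=p^{-r}-1\ge\frac1{1-\xi}-1\ge\xi$, so $\varphi(\varepsilon_{\max})\ge\varphi(\xi)>0$. Also $\mu\ge cn^{r+1}2^{-r}\ge cn^2$ and $n^2p\ge n^2/2$ give $\mu^2/\sigma^2\ge cn^2$, and $\log(e/p)\le2$.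

This proves (20). So $\Phi(\varepsilon_{\max})<1$ forces $n\le C$ and $\log(e/p)\le C$, hence $p\ge c$. Then, since $(1+\varepsilon)\mu\le X_{r,n,1}$,
$$\Pr(X\ge(1+\varepsilon)\mu)\ge\Pr(G_{n,p}=K_n)=p^N\ge c.\qquad\blacksquare$$
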